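\title{A left IF ring that is not right coherent}

\begin{abstract}
A ring is left IF if all of its injective left modules are flat. Colby asked whether there is a left IF ring that is not right coherent. We show that there is. Every nonzero algebra $R_0$ over a field is a retract of a ring $R$ over which every finitely presented left module is isomorphic to a left ideal; this ring is left IF, it is never right coherent, and it is left coherent if and only if $R_0$ is. The ring $R$ is the union of a tower of tensor rings, each of which freely embeds the finitely presented left modules of the previous stage.
\end{abstract}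

\section{The question and the results}\label{sec:intro}

Rings are associative with $1$ and modules are unital. A ring $R$ is \emph{left IF} if every injective left $R$-module is flat. It is \emph{right coherent} if every finitely generated right ideal is finitely presented; \emph{right IF} and \emph{left coherent} are defined symmetrically. The following question is due to Colby; we take it from \cite{Rothmaler}.

\medskip
\noindent\textbf{Question.} \emph{Is there a left IF ring that is not right coherent?}
\medskip

The simplest cases suggest that there is none. Over a von Neumann regular ring every module is flat and every finitely generated right ideal is generated by an idempotent, so such a ring is left IF and right coherent. The ring $\mathbb Z$ is coherent but not IF, since $\mathbb Q/\mathbb Z$ is injective and has torsion. So the IF property looks like the stronger of the two. The reason why it should control coherence on the \emph{opposite} side comes from the second of the following two classical theorems, both of which are used throughout.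

\begin{itemize}
\item \textbf{Lazard--Govorov.} A module $E$ is flat if and only if every homomorphism from a finitely presented module to $E$ factors through a finitely generated free module.
\item \textbf{Chase.} A ring $S$ is left coherent if and only if every product of flat right $S$-modules is flat, if and only if every product of copies of $S_S$ is flat.
\end{itemize}

Applied to the opposite ring, Chase's theorem says that $R$ is right coherent exactly when all products of copies of the left module ${}_RR$ are flat. Over a left IF ring, products of \emph{injective} left modules are injective, hence flat. So a left IF ring for which ${}_RR$ is injective is right coherent. A weaker form of injectivity suffices. A left module $Q$ is \emph{FP-injective} (or \emph{absolutely pure}) if every homomorphism to $Q$ from a finitely generated submodule $L$ of a finitely generated free module $F$ extends to $F$. By the exact sequence $\operatorname{Hom}(F,Q)\to\operatorname{Hom}(L,Q)\to\operatorname{Ext}^1(F/L,Q)\to0$, this is the same as $\operatorname{Ext}^1(X,Q)=0$ for all finitely presented $X$.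

\begin{proposition}\label{prop:obstruction}
If $R$ is left IF and ${}_RR$ is FP-injective, then $R$ is right coherent.
\end{proposition}

It is known that a left IF ring is always FP-injective as a \emph{right} module over itself (a short proof is given in Proposition~\ref{prop:rightFP}). This is the wrong side for Proposition~\ref{prop:obstruction}, but if $R$ is both left and right IF, then ${}_RR$ and $R_R$ are both FP-injective and $R$ is coherent on both sides. In particular every commutative IF ring is coherent. A ring as in the question must therefore be very asymmetric. Such rings exist.

\begin{theorem}\label{thm:answer}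
There is a left IF ring that is not right coherent.
\end{theorem}

A subring $R_0\subseteq R$ is a \emph{retract} of $R$ if there is a ring homomorphism $R\to R_0$ that is the identity on $R_0$.

\begin{theorem}\label{thm:main}
Let $R_0\neq0$ be an algebra over a field $k$, and let $R=R_\infty$ be the $k$-algebra constructed from $R_0$ in Section~\ref{sec:tower}. Then:
\begin{enumerate}
\item[(1)] $R_0\subseteq R$ is a retract, and $R$ is a free right $R_0$-module.
\item[(2)] $R$ is left IF; in fact every finitely presented left $R$-module is isomorphic to a left ideal of $R$.
\item[(3)] $R$ is not right coherent.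
\item[(4)] $R$ is left coherent if and only if $R_0$ is left coherent.
\item[(5)] ${}_RR$ is not FP-injective.
\end{enumerate}
In particular, taking $R_0=k$, there is a left IF, left coherent ring that is not right coherent.
\end{theorem}

Section~\ref{sec:matrices} translates the IF property into an embedding property of finitely presented modules and proves Proposition~\ref{prop:obstruction}. Section~\ref{sec:example} shows on one small algebra how such embeddings are forced and why forcing them destroys right coherence. Sections~\ref{sec:tensor}--\ref{sec:right} carry this out in general. Section~\ref{sec:left} proves part (4), which needs a separate argument.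

\medskip
\noindent\textbf{Conventions.} Throughout, $k$ is a field, algebras are unital associative $k$-algebras, and $\otimes$ without subscript means $\otimes_k$. Rows $R^{1\times n}$ form a free left module, whose homomorphisms to $R^{1\times m}$ are the maps $x\mapsto x\beta$ with $\beta$ an $n\times m$ matrix; columns $R^{n\times1}$ form a free right module. For a $p\times q$ matrix $A$ over $R$ put
\[
\ell_R(A)=\{x\in R^{1\times p}: xA=0\},\qquad r_R(A)=\{y\in R^{q\times 1}: Ay=0\},
\]
and for $c\in R$ and a left $R$-module $M$ put $r_M(c)=\{m\in M: cm=0\}$.

\section{IF rings and coherence in terms of matrices}\label{sec:matrices}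

By Schanuel's lemma, the kernel of any surjection from a finitely generated free module onto a finitely presented module is finitely generated. For a row $u=(u_1,\dots,u_n)$, the right ideal $\sum u_iR$ is $R^{n\times1}/r_R(u)$. Hence $R$ is right coherent if and only if $r_R(u)$ is finitely generated for every row $u$; in particular, if $r_R(c)$ is not finitely generated for some $c\in R$, then the principal right ideal $cR$ is not finitely presented. Symmetrically, $R$ is left coherent if and only if $\ell_R(u)$ is finitely generated for every column $u$.

The IF property quantifies over all injective modules. The next lemma replaces it by a condition that can be enforced one matrix at a time.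

\begin{lemma}\label{lem:IF}
A ring $R$ is left IF if and only if every finitely presented left $R$-module embeds in a finitely generated free module. In terms of matrices: for every $n\times p$ matrix $A$ there are $m$ and a $p\times m$ matrix $\beta$ with $R^{1\times n}A=\ell_R(\beta)$.
\end{lemma}

\begin{proof}
Let $R$ be left IF and let $X$ be finitely presented. The injective hull $E$ of $X$ is flat, so by Lazard--Govorov the inclusion $X\to E$ factors as $X\to F\to E$ with $F$ finitely generated free, and $X\to F$ is injective. Conversely, assume the embedding property, let $E$ be injective and let $f\colon X\to E$ be a homomorphism with $X$ finitely presented. Embed $X$ in a finitely generated free module $F$. By injectivity $f$ extends to $F$, so $f$ factors through $F$, and $E$ is flat by Lazard--Govorov. For the matrix form, take $X=R^{1\times p}/R^{1\times n}A$: an embedding $X\to R^{1\times m}$ is the same as a map $x\mapsto x\beta$ on $R^{1\times p}$ with kernel $R^{1\times n}A$.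
\end{proof}

For example, $R=k[x]/(x^2)$ is IF: its finitely presented modules are finite sums of copies of $R$ and of $k\cong xR$. The case of a $1\times1$ matrix already shows what the lemma demands. If $c\in R$ has no left inverse, then $R/Rc\ne0$, so the row $\beta$ with $Rc=\ell_R(\beta)$ is nonzero, and $c\beta=0$. Thus
\begin{equation}\label{eq:ann}
R\ \text{left IF},\ c\in R\ \text{not left invertible}\ \Longrightarrow\ r_R(c)\neq0 .
\end{equation}

\begin{proposition}\label{prop:rightFP}
If $R$ is left IF, then $R_R$ is FP-injective.
\end{proposition}

\begin{proof}
A finitely generated submodule of $R^{n\times1}$ has the form $AR^{p\times1}$ with $A$ an $n\times p$ matrix, and a homomorphism $f\colon AR^{p\times1}\to R_R$ has the form $f(Ay)=wy$ for a row $w$ such that $Ay=0$ implies $wy=0$. Choose $\beta$ as in Lemma~\ref{lem:IF}. Then $A\beta=0$, so $w\beta=0$, so $w=zA$ for some $z\in R^{1\times n}$, and left multiplication by $z$ extends $f$ to $R^{n\times1}$.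
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:obstruction}]
Let $u\in R^{1\times n}$; we show that $r_R(u)$ is finitely generated. By Lemma~\ref{lem:IF} there is an $n\times m$ matrix $\beta$ with $Ru=\ell_R(\beta)$. Since $u\beta=0$, we have $\beta R^{m\times1}\subseteq r_R(u)$. Conversely, let $v\in r_R(u)$. If $x\beta=0$, then $x\in Ru$ and so $xv=0$. Hence $x\beta\mapsto xv$ is a well-defined homomorphism of left modules $R^{1\times n}\beta\to R$. Its domain is a finitely generated submodule of $R^{1\times m}$ and ${}_RR$ is FP-injective, so it extends to a map $z\mapsto zw$ on $R^{1\times m}$, with $w$ a column. Then $xv=x\beta w$ for all $x$, that is, $v=\beta w$. So $r_R(u)=\beta R^{m\times1}$ is generated by the $m$ columns of $\beta$.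
\end{proof}

The proof shows where to look for a counterexample. Every embedding of $R^{1\times n}/Ru$ in a free module contributes elements of $r_R(u)$, and FP-injectivity of ${}_RR$ is what makes one embedding account for all of $r_R(u)$. Without it, nothing prevents infinitely many embeddings that are independent on the right.

We finish with the tool that carries a failure of coherence from a subring up to a large ring.

\begin{lemma}\label{lem:retract}
Let $R\subseteq T$ be a retract and let $A$ be a matrix over $R$. If $r_T(A)$ is a finitely generated right $T$-module, then $r_R(A)$ is a finitely generated right $R$-module, and the same holds for $\ell_T(A)$ and $\ell_R(A)$. In particular, a retract of a right (left) coherent ring is right (left) coherent.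
\end{lemma}

\begin{proof}
Let $\pi\colon T\to R$ be a retraction, applied entrywise. Since $\pi(A)=A$, it maps $r_T(A)$ into $r_R(A)$, and onto because it fixes $r_R(A)\subseteq r_T(A)$. If $r_T(A)=\sum_{i=1}^sg_iT$, then applying $\pi$ gives $r_R(A)=\sum_{i=1}^s\pi(g_i)R$. The argument for $\ell$ is the mirror image.
\end{proof}

\section{The idea in the smallest case}\label{sec:example}

The polynomial ring $k[b]$ is not left IF, because $b$ violates \eqref{eq:ann}. To repair this, adjoin elements killed by $b$ on the left and subject to no other relation. Let $I$ be a nonempty set and
\[
S=k\langle b,\ z_i\ (i\in I)\rangle/(bz_i: i\in I).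
\]
The ideal is spanned by the words that contain some $bz_i$, so the remaining words
\[
z_{i_1}z_{i_2}\cdots z_{i_d}\,b^{\,j}\qquad(d,j\ge0)
\]
form a basis of $S$. We read off one annihilator on each side.

\emph{On the left.} For a basis word $w$, the product $wz_i$ is $0$ if $w$ ends in $b$; the other basis words $w$ give distinct basis words $wz_i$. So $\ell_S(z_i)$ is the span of the basis words that end in $b$, which is $Sb$, and $S/Sb\cong Sz_i$ is now a left ideal of $S$. A single $z_i$ achieves this.

\emph{On the right.} The product $bw$ is $0$ if $w$ begins with some $z_i$, and $bb^j=b^{j+1}$. So $r_S(b)=\bigoplus_{i\in I}z_iS$. Left multiplication by $z_i$ sends distinct basis words to distinct basis words, so this is a free right $S$-module of rank $|I|$. For infinite $I$ it is not finitely generated, and $S$ is not right coherent.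

This is the whole asymmetry: the left side needs one $z_i$ and is not disturbed by more, while the right annihilator of $b$ sees all of them. The ring $S$ is not yet left IF. Indeed $r_S(z_i)=0$, and $z_i$ is not left invertible because it lies in the kernel of the homomorphism $S\to k$ that sends all generators to $0$; so $z_i$ violates \eqref{eq:ann}. One must treat all finitely presented modules, not only $S/Sb$, and then repeat the step infinitely often. For the limit to work, each step must preserve the embeddings obtained so far, and it must preserve the failure of finite generation. The basis above indicates why both hold: $S$ is a free right $k[b]$-module on the words $z_{i_1}\cdots z_{i_d}$, so extension of scalars preserves injections, and $z_i\mapsto0$ is a retraction onto $k[b]$, so Lemma~\ref{lem:retract} applies.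

\section{Freely embedding a module}\label{sec:tensor}

Let $R\neq0$ be a $k$-algebra and $M$ a left $R$-module. We want a ring $S\supseteq R$ with a left $R$-linear map $M\to S$ that is universal. Recall that the \emph{tensor ring} of an $R$-bimodule $N$ is $T_R(N)=\bigoplus_{d\ge0}N^{\otimes_Rd}$, with $N^{\otimes_R0}=R$ and multiplication given by concatenation of tensors; ring homomorphisms $T_R(N)\to B$ that extend a given homomorphism $R\to B$ correspond to bimodule maps $N\to B$. Make $N=M\otimes R$ a bimodule by $r(m\otimes r')r''=rm\otimes r'r''$ and define
\[
R\langle M\rangle=T_R(M\otimes R),\qquad [m]=m\otimes1\in N\subseteq R\langle M\rangle .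
\]
The symbol $[m]$ is additive in $m$ and satisfies $r[m]=[rm]$. For a homomorphism of $k$-algebras $R\to B$, bimodule maps $M\otimes R\to B$ are the maps $m\otimes r\mapsto f(m)r$ with $f\colon M\to B$ left $R$-linear, so $m\mapsto[m]$ is the universal map we wanted.

A left $R$-linear map $R/Rc\to B$ is an element $z\in B$ with $cz=0$, so $R\langle R/Rc\rangle$ is obtained from $R$ by adjoining such an element freely. Thus the ring of Section~\ref{sec:example} is $k[b]\langle M\rangle$ with $M$ the sum of $|I|$ copies of $k[b]/(b)$. For $R=k$, the ring $k\langle M\rangle$ is the free algebra on a basis of $M$.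

Put $S=R\langle M\rangle$. Since $(M\otimes R)\otimes_R(M\otimes R)=M\otimes M\otimes R$, and so on in higher degrees,
\begin{equation}\label{eq:normal}
S=\bigoplus_{d\ge0}M^{\otimes d}\otimes R,\qquad [m_1]\cdots[m_d]\,r\ \leftrightarrow\ m_1\otimes\dots\otimes m_d\otimes r .
\end{equation}
This is a normal form: a coefficient from $R$ standing to the left of a bracket is absorbed by $r[m]=[rm]$, and only the rightmost coefficient remains. We view $t\in M^{\otimes d}$ as the element $t\otimes1$ of $S$. Tensoring \eqref{eq:normal} over $R$ with a left $R$-module $Y$ gives a grading of the induced module,
\begin{equation}\label{eq:induced}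
S\otimes_RY=\bigoplus_{d\ge0}M^{\otimes d}\otimes Y,\qquad [m_1]\cdots[m_d]\otimes y\ \leftrightarrow\ m_1\otimes\dots\otimes m_d\otimes y,
\end{equation}
in which $R$ acts on the first tensor factor and $[m]$ acts by prefixing $m$.

\begin{lemma}\label{lem:step}
Let $S=R\langle M\rangle$.
\begin{enumerate}
\item[(a)] If $M_0\subseteq M$ is a submodule, then $S_0=R\langle M_0\rangle$ is a subring of $S$, and $S=S_0\oplus C$ with $C$ a free right $S_0$-module. In particular ($M_0=0$), $S=R\oplus C$ with $C$ a free right $R$-module.
\item[(b)] The map $\pi\colon S\to R$ that kills all positive degrees is a ring homomorphism that is the identity on $R$.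
\item[(c)] The left $S$-linear map $\varphi\colon S\otimes_RM\to S$, $s\otimes m\mapsto s[m]$, is injective.
\item[(d)] The map $M\otimes S\to S$, $m\otimes s\mapsto[m]s$, is an isomorphism of right $S$-modules onto the positive-degree part of $S$, and under this identification
\[
r_S(c)=r_R(c)\oplus\bigl(r_M(c)\otimes S\bigr)\qquad\text{for every } c\in R,
\]
as $k$-spaces.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose a $k$-subspace $M'$ with $M=M_0\oplus M'$. Expand $M^{\otimes n}$ and sort the summands by the position of the last factor $M'$:
\[
M^{\otimes n}=M_0^{\otimes n}\oplus\bigoplus_{d+1+e=n}M^{\otimes d}\otimes M'\otimes M_0^{\otimes e}.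
\]
By \eqref{eq:normal}, $S_0$ is the subspace $\bigoplus_eM_0^{\otimes e}\otimes R$ of $S$, with the same multiplication. Put $U=\bigoplus_dM^{\otimes d}\otimes M'$. The map $U\otimes S_0\to S$, $u\otimes s\mapsto us$, is right $S_0$-linear, and it sends $(M^{\otimes d}\otimes M')\otimes(M_0^{\otimes e}\otimes R)$ identically onto the corresponding summand of $M^{\otimes(d+1+e)}\otimes R$. So $S=S_0\oplus C$ with $C\cong U\otimes S_0$, which is free on a $k$-basis of $U$.

(b) The positive-degree part is a two-sided ideal complementary to the subring $R$.

(c) The map is well defined because $sr[m]=s[rm]$. By \eqref{eq:induced}, $S\otimes_RM=\bigoplus_dM^{\otimes d}\otimes M$, and for $t\in M^{\otimes d}$ we have $\varphi(t\otimes m)=t[m]=t\otimes m\otimes1$. So $\varphi$ is the direct sum of the maps $M^{\otimes(d+1)}\to M^{\otimes(d+1)}\otimes R$, $u\mapsto u\otimes1$. These are injective because $k\to R$ is an injection of vector spaces.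

(d) The map is right $S$-linear and sends $M\otimes(M^{\otimes d}\otimes R)$ identically onto $M^{\otimes(d+1)}\otimes R$. Left multiplication by $c$ preserves the decomposition $S=R\oplus(M\otimes S)$, and on $M\otimes S$ it is $m\otimes s\mapsto cm\otimes s$ because $c[m]s=[cm]s$. Tensoring over a field preserves kernels, so the kernel on $M\otimes S$ is $r_M(c)\otimes S$.
\end{proof}

\begin{remark}
Freeness in (a) is where a ground field is essential. The same construction over $\mathbb Z$, with $R=\mathbb Z$ and $M=\mathbb Z/2\mathbb Z$, gives $\mathbb Z[z]/(2z)$, which has torsion and so is not flat over $R$.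
\end{remark}

\section{The tower and the IF property}\label{sec:tower}

For a $k$-algebra $R$, let $M(R)$ be the direct sum of countably many copies, indexed by $\mathbb N$, of each of the left modules
\[
R^{1\times n}\Big/\sum_{i=1}^lRa_i ,
\]
where $n\ge0$ and $(a_1,\dots,a_l)$ runs over all finite, possibly empty, sequences in $R^{1\times n}$. So $M(R)$ is a direct sum of finitely presented modules, and every finitely presented left $R$-module is isomorphic to infinitely many of the summands. Only these two properties are used, and the infinite repetition is needed only in Section~\ref{sec:right}. Given $R_0\neq0$, define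
\[
R_{n+1}=R_n\langle M(R_n)\rangle,\qquad R_\infty=\bigcup_{n\ge0}R_n .
\]
For $R_0=k$, the first stage $R_1$ is a free algebra on infinitely many generators.

\begin{lemma}\label{lem:tower}
For every $n$, the ring $R_\infty$ is a free right $R_n$-module, and $R_n$ is a retract of $R_\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:step}(a), $R_{m+1}=R_m\oplus C_m$ with $C_m$ a free right $R_m$-module. By induction on $m\ge n$, the ring $R_m=R_n\oplus C_n\oplus\dots\oplus C_{m-1}$ is free over $R_n$, and hence so is $C_m$. Therefore $R_\infty=R_n\oplus\bigoplus_{m\ge n}C_m$ is free over $R_n$. Composing the retractions of Lemma~\ref{lem:step}(b) gives retractions $R_m\to R_n$ for $m\ge n$. The one on $R_{m+1}$ restricts to the one on $R_m$, because $R_{m+1}\to R_m$ is the identity on $R_m$. Their union is a retraction $\pi_n\colon R_\infty\to R_n$.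
\end{proof}

The case $n=0$ is Theorem~\ref{thm:main}(1).

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $X=R_\infty^{1\times p}/R_\infty^{1\times q}A$ be finitely presented. The finitely many entries of $A$ lie in some $R_n$. Put $X_n=R_n^{1\times p}/R_n^{1\times q}A$; by right exactness of the tensor product, $X\cong R_\infty\otimes_{R_n}X_n$. The module $X_n$ is a direct summand of $M(R_n)$, so Lemma~\ref{lem:step}(c) gives injections of left $R_{n+1}$-modules
\[
R_{n+1}\otimes_{R_n}X_n\ \hookrightarrow\ R_{n+1}\otimes_{R_n}M(R_n)\ \hookrightarrow\ R_{n+1}.
\]
By Lemma~\ref{lem:tower}, $R_\infty$ is flat as a right $R_{n+1}$-module, so applying $R_\infty\otimes_{R_{n+1}}-$ yields an injection $X\hookrightarrow R_\infty$. Thus $X$ is isomorphic to a left ideal, and $R_\infty$ is left IF by Lemma~\ref{lem:IF}.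
\end{proof}

The question can now be answered by starting from a ring that is not coherent.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $R_0=k[y,x_1,x_2,\dots]/(yx_i:i\ge1)$. A basis consists of the monomials $y^j$ ($j\ge0$) and the nonconstant monomials in the $x_i$. Multiplication by $y$ kills the latter and is injective on the span of the former, so $r_{R_0}(y)=(x_1,x_2,\dots)$. Any finite subset of this ideal lies in $(x_1,\dots,x_m)$ for some $m$, and $x_{m+1}\notin(x_1,\dots,x_m)$, as one sees by setting $y$ and $x_1,\dots,x_m$ equal to $0$. So $r_{R_0}(y)$ is not finitely generated. By Lemmas~\ref{lem:tower} and~\ref{lem:retract}, $r_{R_\infty}(y)$ is not finitely generated, so $yR_\infty$ is not finitely presented and $R_\infty$ is not right coherent. It is left IF by Theorem~\ref{thm:main}(2).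
\end{proof}

\section{Right coherence always fails}\label{sec:right}

In the example just given, the failure of coherence was put in by hand and affects both sides. We now show that the construction itself destroys right coherence, whatever $R_0$ is, by finding the configuration of Section~\ref{sec:example} inside the tower. We need an element $b$ that has no left inverse, so that $r_M(b)$ is large, and that has zero right annihilator, so that the first summand in Lemma~\ref{lem:step}(d) cannot help to generate the second. (For $c=0$, both summands are as large as possible and $r_S(0)=S$ is cyclic.) The ring $R_0$ need not contain such an element, for instance if $R_0=k$, but $R_1$ does.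

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $e\in M(R_0)$ be the generator $1$ of a summand $R_0$ (the case $n=1$ with no relations), and let $b=[e]\in R_1$. Here $e\neq0$ because $R_0\ne0$.

For $0\neq s\in R_1$, the product $bs$ is $e\otimes s\neq0$ in $M(R_0)\otimes R_1$, by Lemma~\ref{lem:step}(d). Hence $r_{R_1}(b)=0$. The retraction $R_1\to R_0\neq0$ sends $b$ to $0$, so $b$ has no left inverse in $R_1$. Thus in $R_1/R_1b$ the class $\bar1$ is nonzero, and $b\bar1=0$.

The module $M(R_1)$ has infinitely many summands $R_1/R_1b$, so $r_{M(R_1)}(b)$ is an infinite-dimensional $k$-space. By Lemma~\ref{lem:step}(d),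
\[
r_{R_2}(b)=r_{M(R_1)}(b)\otimes R_2
\]
is a free right $R_2$-module of infinite rank over a nonzero ring, hence not finitely generated. By Lemmas~\ref{lem:tower} and~\ref{lem:retract}, $r_{R_\infty}(b)$ is not finitely generated, and the principal right ideal $bR_\infty$ is not finitely presented.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(5)]
If ${}_RR$ were FP-injective, then part (2) and Proposition~\ref{prop:obstruction} would make $R$ right coherent, contradicting part (3).
\end{proof}

\begin{remark}
The failure of FP-injectivity can be seen directly. Let $e_1,e_2\in M(R_1)$ be the classes of $1$ in two different summands $R_1/R_1b$, and $z_i=[e_i]\in R_2$. The embeddings in the proof of part (2) show that $\ell_R(z_1)=Rb=\ell_R(z_2)$, so $xz_1\mapsto xz_2$ is a well-defined map $Rz_1\to R$. An extension to $R$ would give $z_2=z_1w$ with $w\in R$, hence $e_2\otimes1=e_1\otimes\pi_2(w)$ in $M(R_1)\otimes R_2$. This is impossible, as $e_1$ and $e_2$ are linearly independent over $k$.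
\end{remark}

\section{Left coherence is preserved}\label{sec:left}

If $R_\infty$ is left coherent, then so is its retract $R_0$, by Lemma~\ref{lem:retract}. For the converse we show that the passage from $R$ to $R\langle M\rangle$ preserves left coherence when $M$ is finitely presented, and then pass to unions.

\subsection*{Linear presentations}
Let $S=R\langle M\rangle$. Coherence of $R$ gives information about induced modules $S\otimes_RY$, so we want to resolve left $S$-modules by induced ones. Every left $S$-module $X$ is the cokernel of
\[
S\otimes_R(M\otimes X)\to S\otimes_RX,\qquad s\otimes m\otimes x\mapsto s[m]\otimes x-s\otimes[m]x,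
\]
because $S$ is generated by $R$ and the elements $[m]$, so that the cokernel is $S\otimes_SX$. The difficulty is that these two induced modules are far from finitely presented: even for $X=S$, the $k$-space $X$ may be infinite-dimensional and the $R$-module $X$ not finitely generated. We therefore replace the two occurrences of $X$ by finite pieces $V$ and $Y$.

A \emph{datum} $(V,Y,\iota,\mu)$ consists of a finite-dimensional $k$-space $V$, a finitely presented left $R$-module $Y$, a $k$-linear map $\iota\colon V\to Y$ and a left $R$-linear map $\mu\colon M\otimes V\to Y$, where $R$ acts on $M\otimes V$ through $M$. One should think of $\mu(m\otimes v)$ as a prescribed value of $[m]\iota(v)$. The datum defines a left $S$-linear map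
\[
\delta\colon S\otimes_R(M\otimes V)\to S\otimes_RY,\qquad\delta(s\otimes m\otimes v)=s[m]\otimes\iota(v)-s\otimes\mu(m\otimes v).
\]
It is well defined: $sr\otimes m\otimes v$ and $s\otimes rm\otimes v$ have the same image because $sr[m]=s[rm]$ and $\mu$ is $R$-linear.

\begin{example}\label{ex:companion}
Let $R=M=k$, so $S=k[z]$ with $z=[1]$. A datum is a pair of linear maps $\iota,\mu\colon V\to Y$ between finite-dimensional spaces, and $\delta=z\iota-\mu$ is a matrix whose entries have degree at most $1$. Let $X=k[z]/(f)$ with $f$ of degree $d\ge1$. Take $V$ and $Y_0$ to be the polynomials of degree $<d$ and $\le d$, let $\iota_0$ be the inclusion and $\mu_0$ multiplication by $z$, and pass to $Y=Y_0/kf$. Then $\iota$ is bijective, $\iota^{-1}\mu$ is the companion matrix $C$ of $f$, and $\delta=z-C$ is the familiar injective presentation matrix of $X$. A redundant presentation can spoil injectivity: for $X=k[z]/(z,z^2)$ and $d=2$, the same recipe gives $V=k\oplus kz$ and $Y=Y_0/(kz+kz^2)=k$, so $\delta$ maps a free module of rank $2$ to one of rank $1$. The cause is that $\iota(z)=0$; dividing $V$ by $\ker\iota$ restores $\delta=z$.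
\end{example}

The three steps of the next proof generalize these three observations.

\begin{lemma}\label{lem:resolution}
Let $M$ be a finitely presented left $R$-module and $S=R\langle M\rangle$. For every finitely presented left $S$-module $X$ there is a datum with $\delta$ injective and $\operatorname{coker}\delta\cong X$.
\end{lemma}

\begin{proof}
\emph{Step 1: $X\cong\operatorname{coker}\delta$ for some datum.} Write $X=F/\sum_hS\rho_h$ with finitely many $\rho_h\in F=S^{1\times q}=S\otimes_RR^{1\times q}$. By \eqref{eq:induced}, $F=\bigoplus_eF_e$ as left $R$-modules, with $F_0=R^{1\times q}$ and $F_e=M\otimes F_{e-1}$ for $e\ge1$, where $m\otimes f$ corresponds to $[m]f$. Choose $d\ge1$ with all $\rho_h$ in $F_0\oplus\dots\oplus F_d$. Any finite subset of $M\otimes F_{e-1}$ lies in $M\otimes W$ for a finite-dimensional subspace $W\subseteq F_{e-1}$. So we can choose finite-dimensional subspaces $W_{d-1}\subseteq F_{d-1},\dots,W_0\subseteq F_0$, in this order, such that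
\begin{itemize}
\item the degree-$e$ component of every $\rho_h$ lies in $M\otimes W_{e-1}$, for $1\le e\le d$;
\item $W_e\subseteq M\otimes W_{e-1}$, for $1\le e\le d-1$.
\end{itemize}
Put
\[
V=\bigoplus_{e=0}^{d-1}W_e,\qquad Y_0=F_0\oplus\bigoplus_{e=1}^d(M\otimes W_{e-1})\ \subseteq F .
\]
Then $Y_0$ is an $R$-submodule of $F$, finitely presented because $M\otimes W_{e-1}$ is a finite sum of copies of $M$. The first condition gives $\rho_h\in Y_0$ and the second gives $V\subseteq Y_0$, degree by degree. Let $\iota_0\colon V\to Y_0$ be the inclusion, let $\mu_0(m\otimes v)=[m]v\in Y_0$, and let $\delta_0$ be the map of the datum $(V,Y_0,\iota_0,\mu_0)$.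

We claim that this datum presents $F$. The map $S\otimes_RY_0\to F$, $s\otimes y\mapsto sy$, sends $s[m]\otimes v-s\otimes[m]v$ to $0$, so it induces $\alpha\colon\operatorname{coker}\delta_0\to F$. The inclusion $F_0\subseteq Y_0$ induces an $S$-linear map $\beta\colon F=S\otimes_RF_0\to\operatorname{coker}\delta_0$ with $\alpha\beta=1$. The cokernel is generated over $S$ by the classes $\overline{1\otimes y}$ with $y\in Y_0$ homogeneous, and we show by induction on the degree $e$ of $y$ that they lie in $\operatorname{im}\beta$. For $e=0$ this is the definition of $\beta$. For $e\ge1$, $y$ is a sum of elements $[m]w$ with $w\in W_{e-1}\subseteq V$, and modulo $\operatorname{im}\delta_0$ we have $1\otimes[m]w\equiv[m]\otimes w=[m](1\otimes w)$, where $w\in Y_0$ has degree $e-1$. So $\beta$ is surjective, hence bijective, and $\alpha$ is an isomorphism with $\alpha(\overline{1\otimes y})=y$.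

Now let $Y=Y_0/\sum_hR\rho_h$, which is finitely presented, with the induced maps $\iota$ and $\mu$. Then $S\otimes_RY=(S\otimes_RY_0)/\sum_hS(1\otimes\rho_h)$, so $\operatorname{coker}\delta$ is the quotient of $\operatorname{coker}\delta_0$ by the classes of the $1\otimes\rho_h$, and $\alpha$ identifies it with $F/\sum_hS\rho_h=X$.

\emph{Step 2: one may take $\iota$ injective.} Suppose $K=\ker\iota\neq0$. Put $V'=V/K$ and $Y'=Y/\mu(M\otimes K)$; the module $Y'$ is finitely presented because $M\otimes K$ is finitely generated. The maps $\iota$ and $\mu$ induce $\iota'\colon V'\to Y'$ and $\mu'\colon M\otimes V'\to Y'$. The cokernel of the new map $\delta'$ is the quotient of $S\otimes_RY$ by $\operatorname{im}\delta$ and the elements $s\otimes\mu(m\otimes v)$ with $v\in K$. These elements already lie in $\operatorname{im}\delta$, since $\delta(s\otimes m\otimes v)=-s\otimes\mu(m\otimes v)$ for $v\in K$. So the cokernel is unchanged. The map $\iota'$ may again have a kernel, but $\dim V$ has dropped, so after finitely many repetitions $\iota$ is injective.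

\emph{Step 3: if $\iota$ is injective, so is $\delta$.} By \eqref{eq:induced}, the source of $\delta$ is $\bigoplus_dM^{\otimes d}\otimes M\otimes V$ and the target is $\bigoplus_dM^{\otimes d}\otimes Y$. For $t\in M^{\otimes d}$,
\[
\delta(t\otimes m\otimes v)=t\otimes m\otimes\iota(v)-t\otimes\mu(m\otimes v),
\]
with the first term in degree $d+1$ and the second in degree $d$. If $\zeta\neq0$ has top nonzero component $\zeta_D\in M^{\otimes(D+1)}\otimes V$, then the degree-$(D+1)$ component of $\delta(\zeta)$ is $(\operatorname{id}\otimes\iota)(\zeta_D)$, which is nonzero because tensoring over a field preserves injections.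
\end{proof}

\subsection*{One step of the tower}
We combine the resolution with Chase's theorem. Three standard facts are needed, for a ring $S$, a right $S$-module $P$ and a set $\Lambda$.
\begin{enumerate}
\item[(i)] $P$ is flat if $\operatorname{Tor}_1^S(P,X)=0$ for all finitely presented $X$, because every module is a direct limit of finitely presented ones and $\operatorname{Tor}$ commutes with direct limits.
\item[(ii)] If $R\subseteq S$ and $S_R$ is flat, then $\operatorname{Tor}_1^S(P,S\otimes_RY)=\operatorname{Tor}_1^R(P,Y)$: the functor $S\otimes_R-$ turns a projective resolution $Q_\bullet$ of $Y$ into one of $S\otimes_RY$, and $P\otimes_SS\otimes_RQ_\bullet=P\otimes_RQ_\bullet$.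
\item[(iii)] The natural map $S^\Lambda\otimes_SC\to C^\Lambda$, $(s_\lambda)\otimes c\mapsto(s_\lambda c)$, is bijective for finitely presented $C$: both sides are right exact in $C$, and the map is bijective for finitely generated free $C$.
\end{enumerate}

\begin{proposition}\label{prop:onestep}
If $R$ is left coherent and $M$ is a finitely presented left $R$-module, then $S=R\langle M\rangle$ is left coherent.
\end{proposition}

\begin{proof}
Let $P=S^\Lambda$ be a product of copies of $S_S$ and let $X$ be a finitely presented left $S$-module. By Lemma~\ref{lem:resolution} there is an exact sequence
\[
0\to A\xrightarrow{\ \delta\ }B\to X\to0,\qquad A=S\otimes_R(M\otimes V),\quad B=S\otimes_RY .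
\]
Both $A$ and $B$ are finitely presented over $S$, since $M\otimes V$ and $Y$ are finitely presented over $R$. The module $S_R$ is free by Lemma~\ref{lem:step}(a) and $R$ is left coherent, so $P$ is flat as a right $R$-module by Chase's theorem; this is the only use of the coherence of $R$. By (ii), $\operatorname{Tor}_1^S(P,B)=\operatorname{Tor}_1^R(P,Y)=0$, so the long exact sequence gives $\operatorname{Tor}_1^S(P,X)=\ker(1_P\otimes\delta)$. By (iii), $1_P\otimes\delta$ is identified with $\delta^\Lambda\colon A^\Lambda\to B^\Lambda$, which is injective because $\delta$ is. So $\operatorname{Tor}_1^S(P,X)=0$, and $P$ is flat by (i). By Chase's theorem, $S$ is left coherent.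
\end{proof}

\subsection*{Unions}
The modules $M(R_n)$ are infinite direct sums, and the tower is infinite. Both are handled by one lemma.

\begin{lemma}\label{lem:union}
Let a ring $S$ be a directed union of left coherent subrings $S_J$ such that $S$ is flat as a right $S_J$-module for each $J$. Then $S$ is left coherent.
\end{lemma}

\begin{proof}
A column $u\in S^{p\times1}$ has its entries in some $S_J$. Apply the exact functor $S\otimes_{S_J}-$ to the exact sequence $0\to\ell_{S_J}(u)\to S_J^{1\times p}\xrightarrow{\,\cdot u\,}S_J$. It follows that $\ell_S(u)\cong S\otimes_{S_J}\ell_{S_J}(u)$, which is finitely generated because $\ell_{S_J}(u)$ is.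
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
One direction was noted at the start of this section. For the other, let $R_n$ be left coherent and write $M(R_n)=\bigoplus_{i\in I}M_i$ with all $M_i$ finitely presented. For finite $J\subseteq I$ put $M_J=\bigoplus_{i\in J}M_i$ and $S_J=R_n\langle M_J\rangle$. Each $S_J$ is left coherent by Proposition~\ref{prop:onestep}, and $R_{n+1}$ is a free right module over its subring $S_J$ by Lemma~\ref{lem:step}(a). By \eqref{eq:normal}, an element of $R_{n+1}$ involves finitely many elements of $M(R_n)$, and these lie in some $M_J$; so $R_{n+1}$ is the directed union of the $S_J$. By Lemma~\ref{lem:union}, $R_{n+1}$ is left coherent. Hence, if $R_0$ is left coherent, then so is every $R_n$. Finally $R_\infty=\bigcup_nR_n$ is a free right $R_n$-module for each $n$ by Lemma~\ref{lem:tower}, and Lemma~\ref{lem:union} shows that $R_\infty$ is left coherent.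
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The argument has no mirror image on the right: $R_\infty$ is flat over the stages of the tower as a right module, which is the side that controls left kernels.

\begin{thebibliography}{9}

\bibitem{Rothmaler}
Philipp Rothmaler, \emph{High and Low Formulas in Modules}, arXiv:2111.01986 (2021).

\end{thebibliography}
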